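# Pentagons in linear triple systems: why $m^6/n^7$ is not the right order

## 1. Linear triple systems, shadows, codegrees, configurations

**Linear triple system.** A triple system (3-graph) is *linear* if every pair of vertices lies in at most one edge. If it has $n$ vertices and $m$ edges, the $3m$ pairs inside edges are distinct, so $3m\le\binom n2$ and in particular $m\le n^2/6$.

*Example.* For $t\ge1$ let $L_t$ have the $3t$ vertices $(s,i)$, $s\in\{1,2,3\}$, $i\in\mathbb Z_t$, and the $t^2$ edges $\{(1,i),(2,j),(3,l)\}$ with $i+j+l=0$. Two vertices of one class $s$ lie in no common edge. Two vertices of different classes lie in exactly one, because two of $i,j,l$ determine the third. So $L_t$ is linear, with $n=3t$ and $m=t^2=n^2/9$.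

**Shadow, third vertex, codegree.** In a linear triple system write $a\sim b$ if $a\ne b$ lie in a common edge, and then let $t(a,b)$ be the third vertex of that edge. The graph of the relation $\sim$ is the *shadow*. Let $N(a)$ be the neighborhood of $a$ in the shadow, so $|N(a)|=2\deg(a)$ by linearity. Let $c(a,b)=|N(a)\cap N(b)|$.

*Example.* In $L_t$ we have $t((1,i),(2,j))=(3,-i-j)$, the shadow is the complete tripartite graph $K_{t,t,t}$, every degree is $t$, every neighborhood has size $2t$, and $c(a,b)$ is $2t$ if $a\neq b$ are in the same class and $t$ if they are in different classes.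

**Configuration.** A *configuration* is a triple $(v,x,\{y,z\})$ in which $xyz$ is an edge and $v\in N(x)\setminus\{y,z\}$. A *pointed configuration* is an ordered triple $(v,x,y)$ with $v,y\in N(x)$ and $v\notin\{y,t(x,y)\}$. Each configuration $(v,x,\{y,z\})$ gives the two pointed configurations $(v,x,y)$ and $(v,x,z)$, and each of them determines it, since $z=t(x,y)$.

*Example.* In $L_4$ take the edge with $x=(1,0)$, $y=(2,0)$, $z=(3,0)$ and $v=(2,1)$. Then $v\sim x$, $c(v,y)=8$ and $c(v,z)=4$.

## 2. Loose cycles and pentagon tuples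

**Loose cycle.** For $k\ge3$ the *cycle* $C_k$ is the 3-graph with $2k$ distinct vertices $v_1,\dots,v_k,w_1,\dots,w_k$ and edges $v_iv_{i+1}w_i$, $i=1,\dots,k$, indices modulo $k$. The *pentagon* is $C_5$. A *copy* of $C_5$ in $H$ is a (not necessarily induced) subgraph of $H$ isomorphic to $C_5$, and $P(H)$ is the number of copies.

*Example.* In $L_4$ the edges
$$\{(1,0),(2,0),(3,0)\},\ \{(2,0),(1,1),(3,3)\},\ \{(1,1),(2,1),(3,2)\},\ \{(2,1),(3,1),(1,2)\},\ \{(3,1),(1,0),(2,3)\}$$
form a pentagon. The vertices of degree 2 are, in cyclic order, $(1,0),(2,0),(1,1),(2,1),(3,1)$. The five other vertices are $(3,0),(3,3),(3,2),(1,2),(2,3)$. All ten are distinct.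

**Pentagon tuple.** A *pentagon tuple* of $H$ is a 5-tuple listing the degree-2 vertices of some copy of $C_5$ in cyclic order. By linearity the tuple determines the five edges, hence the copy. Each copy has 5 starting points and 2 directions, so there are exactly $10P(H)$ pentagon tuples. Every pentagon tuple is a closed 5-walk in the shadow. In particular $P(H)\le n^5$.

*Example.* Not every closed 5-walk with distinct vertices is a pentagon tuple. In $L_4$ replace $(3,1)$ by $(3,2)$ in the tuple above. Then the edge through $(2,1),(3,2)$ is $\{(1,1),(2,1),(3,2)\}$, which is also the edge through $(1,1),(2,1)$. Two of the five edges coincide.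

## 3. Matrices indexed by the vertices

For a real $n\times n$ matrix $X$, $\|X\|$ denotes the operator norm and $\|X\|_{HS}^2=\sum_{i,j}X_{ij}^2=\operatorname{tr}(X^{\mathsf T}X)$ the Hilbert–Schmidt norm. We use three textbook facts. First, $\|X\|_{HS}^2=\sum_i\|Xu_i\|^2$ for every orthonormal basis $(u_i)$. Second, if $X$ is symmetric with nonnegative entries, $\|X\|$ is at most the largest row sum: look at an eigenvector at a coordinate of maximal absolute value. Third, a symmetric $X$ has an orthonormal eigenbasis, and $X=\sum_i\mu_iu_iu_i^{\mathsf T}$.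

**Averaging projection.** For a partition $\mathcal P$ of $V$ let $E_{\mathcal P}$ be the orthogonal projection of $\mathbb R^V$ onto the functions that are constant on the parts. It replaces a function by its average on each part, and so, applied to a matrix from the left, it averages each column over the parts.

*Example.* For $V=\{1,2,3\}$ and $\mathcal P=\{\{1,2\},\{3\}\}$, $E_{\mathcal P}(a,b,c)=(\frac{a+b}2,\frac{a+b}2,c)$. If $\mathcal P'$ refines $\mathcal P$, the range of $E_{\mathcal P}$ lies in that of $E_{\mathcal P'}$, so $E_{\mathcal P'}-E_{\mathcal P}$ is again an orthogonal projection.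

## 4. The minimum $f(n,m)$ and the conjectured order $m^6/n^7$

The source of the problem is Dhruv Mubayi, Jozsef Solymosi, "Many pentagons in triple systems", arXiv:2501.15861 (2025). The starting point is this known result.

**Known bound.** Let $n>10$ and let $H$ be an $n$-vertex linear triple system with $m>100\,n^{3/2}$ edges. Then $P(H)\ge m^6/n^7$.

**The function $f$.** For integers $n,m$ with $100\,n^{3/2}<m$ for which an $n$-vertex linear triple system with $m$ edges exists, $f(n,m)$ is the minimum of $P(H)$ over all $n$-vertex linear triple systems $H$ with $m$ edges. We call such $(n,m)$ *admissible*.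

*Example.* If $n=3t$ and $100n^{3/2}<m\le t^2$, any $m$ edges of $L_t$ show that $(n,m)$ is admissible. Since $m\le n^2/6$ always, admissibility forces $\sqrt n>600$.

So $f(n,m)\ge m^6/n^7$. Is this the truth up to a constant factor?

**Conjecture.** There is an absolute constant $C$ with $f(n,m)\le C\,m^6/n^7$ for all admissible $n,m$.

We shall prove that the conjecture is false.

## 5. Dense systems, thinned systems, disjoint blocks

Put $\varepsilon=m/n^2$. Then $m^6/n^7=\varepsilon^6n^5$, and we can compare easy constructions with it.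

*Dense systems.* If $m\ge cn^2$, then $P(H)\le n^5\le c^{-6}m^6/n^7$. There the bound has the right order.

*The system $L_t$.* A pentagon tuple is a closed 5-walk in $K_{t,t,t}$. The class sequences are the proper 3-colorings of a 5-cycle, of which there are $2^5-2=30$. So there are $30t^5$ closed walks, and $P(L_t)\le3t^5$.

*Thinning.* Choose $m$ of the $t^2$ edges of $L_t$ uniformly at random. A given pentagon survives with probability $\frac{m(m-1)\cdots(m-4)}{t^2(t^2-1)\cdots(t^2-4)}\le(m/t^2)^5$. So some choice has at most $3t^5(m/t^2)^5=3m^5/t^5=729\,m^5/n^5$ pentagons. That is $729\,\varepsilon^5n^5$, above the conjectured order by a factor of order $1/\varepsilon$.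

*Disjoint blocks.* Take $s$ disjoint copies of $L_t$. Now $n=3st$, $m=st^2$, $\varepsilon=1/(9s)$, and $\varepsilon^4n^5=st^5/27$. There are at most $3st^5=81\varepsilon^4n^5$ pentagons. If $t>270000$, then $t^2>100(3t)^{3/2}$, and the known bound in each block gives at least $s\,t^{12}/(3t)^7=st^5/2187=\varepsilon^4n^5/81$. So concentrating the edges in blocks is worse than thinning.

None of these constructions reaches $\varepsilon^6$ when $\varepsilon\to0$.

## 6. The results, and the disproof from Theorem 1

**Theorem 1.** For every $C\ge1$ there is $A=A(C)\ge100$ such that for all integers $n,m$ with $An^{3/2}\le m\le n^2/A$, every $n$-vertex linear triple system $H$ with $m$ edges satisfies $P(H)>C\,m^6/n^7$.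

*Theorem 1 disproves the conjecture.* Let $C\ge1$ and $A=A(C)$. Take $n=3t$ with $t$ large and $m=\lfloor n^2/A\rfloor$. Since $A\ge100$, $m\le n^2/9=t^2$, so some $m$ edges of $L_t$ give a system with these parameters. For large $n$ we have $m\ge2An^{3/2}>100n^{3/2}$, so $(n,m)$ is admissible and lies in the range of Theorem 1. Hence $f(n,m)>C\,m^6/n^7$. As $C\ge1$ was arbitrary, no absolute constant works.

**Corollary 1.** Let $m=m(n)$ with $m/n^{3/2}\to\infty$ (along values of $n$ for which $f(n,m)$ is defined). Then $f(n,m)=\Theta(m^6/n^7)$ if and only if $m=\Theta(n^2)$. If moreover $m/n^2\to0$, then $f(n,m)\,n^7/m^6\to\infty$.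

*Proof.* The last sentence comes first: if $m/n^{3/2}\to\infty$ and $m/n^2\to0$, then for each $C$ eventually $A(C)n^{3/2}\le m\le n^2/A(C)$, so eventually $f\,n^7/m^6>C$. Now the equivalence. Always $m\le n^2/6$. If $m\ge cn^2$, then $f\le n^5\le c^{-6}m^6/n^7$, and the known bound gives the other direction. If $m/n^2$ is not bounded below by a positive constant, some subsequence has $m/n^2\to0$, and along it $f\,n^7/m^6\to\infty$ by what was just said, so $f$ is not $O(m^6/n^7)$. $\square$

The second theorem is an upper bound. The disproof does not need it.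

**Theorem 2.** There is $C_0$ such that $f(n,m)\le C_0\,n^5(m/n^2)^{5.2}$ whenever $f(n,m)$ is defined and $m\ge n^{1.7}$.

So the minimum exceeds $\varepsilon^6n^5$ by an unbounded factor when $n^{3/2}\ll m\ll n^2$, while for $m\ge n^{1.7}$ it is $O(\varepsilon^{5.2}n^5)$, below the order $\varepsilon^5n^5$ of thinning. The correct exponent of $\varepsilon$ is not determined here, nor is it decided whether $f\,n^7/m^6$ is unbounded when $m/n^{3/2}$ stays bounded.

Sections 7 to 15 prove Theorem 1, and Section 16 proves Theorem 2.

## 7. Completing an edge and a vertex to a pentagon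

To produce pentagons we fix an edge $xyz$ and a vertex $v$, and join $v$ to $y$ through a common neighbor $p$ and to $z$ through a common neighbor $r$. The lemma says that only a bounded number of choices of $p$, and then of $r$, are bad.

**Lemma 1.** Let $xyz$ be an edge of a linear triple system, $v\notin\{x,y,z\}$, $p\in N(v)\cap N(y)$, $r\in N(v)\cap N(z)$. Suppose that (ignoring undefined terms)

- $p\notin B_1=\{x,\,z,\,t(v,y),\,t(v,z),\,t(v,x)\}$,
- $r\notin B_1'=\{x,\,y,\,t(v,z),\,t(v,y),\,t(v,x)\}$,
- $r\notin B_2=\{p,\,t(v,p),\,t(p,y),\,t(z,p),\,t(z,t(v,p)),\,t(z,t(p,y)),\,t(v,t(p,y))\}$.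

Then the edges containing $vp,py,yz,zr,rv$ form a $C_5$ with degree-2 vertices $v,p,y,z,r$ in this cyclic order.

*Proof.* Let $s_1=t(v,p)$, $s_2=t(p,y)$, $s_3=x$, $s_4=t(z,r)$, $s_5=t(r,v)$. The five edges are $vps_1$, $pys_2$, $yzx$, $zrs_4$, $rvs_5$. We must show that the ten vertices $v,p,y,z,r,s_1,\dots,s_5$ are distinct.

The core vertices $v,p,y,z,r$ are distinct: $p\ne z$ by $B_1$, $r\ne y$ by $B_1'$, $r\ne p$ by $B_2$, $v\ne y,z$ is given, and the five remaining pairs $vp,py,yz,zr,rv$ are adjacent.

No $s_i$ is a core vertex. For the two core vertices of its own edge this is automatic. The others: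

- $s_1=y$ gives $p=t(v,y)$; $s_1=z$ gives $p=t(v,z)$; $s_1=r$ gives $r=t(v,p)$.
- $s_2=v$ gives $p=t(v,y)$; $s_2=z$ gives $p=t(y,z)=x$; $s_2=r$ gives $r=t(p,y)$.
- $s_3=x$ differs from $v$, $p$, $r$ by hypothesis.
- $s_4=v$ gives $r=t(v,z)$; $s_4=p$ gives $r=t(z,p)$; $s_4=y$ gives $r=t(y,z)=x$.
- $s_5=p$ gives $r=t(v,p)$; $s_5=y$ gives $r=t(v,y)$; $s_5=z$ gives $r=t(v,z)$.

All these are excluded.

The $s_i$ are distinct. If two of the edges share a core vertex and their $s$-vertices coincide, they share two vertices, so by linearity they are the same edge and their remaining vertices coincide. Thus $s_1=s_2$ gives $v=y$, $s_1=s_5$ gives $p=r$, $s_2=x$ gives $p=z$, $s_4=x$ gives $r=y$, and $s_4=s_5$ gives $z=v$. All contradict the distinctness of the core. For the other five pairs, $s_1=x$ gives $p=t(v,x)$; $s_5=x$ gives $r=t(v,x)$; $s_1=s_4$ gives $r=t(z,t(v,p))$; $s_2=s_4$ gives $r=t(z,t(p,y))$; $s_2=s_5$ gives $r=t(v,t(p,y))$. All are excluded. $\square$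

**Counting form of Lemma 1.** If $c(v,y),c(v,z)\ge24$, there are at least $c(v,y)-5\ge\frac{19}{24}c(v,y)$ choices of $p$, and for each at least $c(v,z)-5-7\ge\frac12c(v,z)$ choices of $r$. So at least
$$\tfrac{19}{48}\,c(v,y)\,c(v,z)\ \ge\ \tfrac14\,c(v,y)\,c(v,z)$$
pairs $(p,r)$ give a pentagon tuple $(v,p,y,z,r)$.

## 8. A configuration count that yields $D^6/n$ and no more

Put $D=m/n$. The average degree is $3D$, and $m^6/n^7=D^6/n$. The natural unit for codegrees is $D^2/n$: in a system with all degrees $3D$, $\sum_{a\ne b}c(a,b)=\sum_x6D(6D-1)$, which is about $36D^2n$ spread over about $n^2$ ordered pairs.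

The first thing to try is to apply Lemma 1 to every configuration. Consider an ideal situation: all degrees are $3D$ with $3D\ge2$, and every configuration $(v,x,\{y,z\})$ has $c(v,y),c(v,z)\ge\kappa D^2/n\ge24$ for some $\kappa>0$. There are $n\cdot6D\cdot(6D-2)\ge18D^2n$ pointed configurations $(v,x,y)$. Each gives at least $\kappa^2D^4/(4n^2)$ pentagon tuples $(v,p,y,z,r)$ with $z=t(x,y)$. Different pointed configurations give different tuples, because $x=t(y,z)$ is recovered from the tuple. So there are at least $\frac92\kappa^2D^6/n$ pentagon tuples. This is exactly the order $m^6/n^7$.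

Here is where it stops. Every tuple found has $v\sim t(y,z)$. There are $6Dn\cdot n$ triples $(v,y,z)$ with $y\sim z$, and at most $6Dn\cdot6D$ of them have $v\sim t(y,z)$, a proportion $6D/n$. If a positive proportion of *all* triples had both codegrees of order $D^2/n$ (and at least 24), Lemma 1 would give order $D^5$ tuples, a gain of a factor $n/D$. But the count gives no information about $v\not\sim t(y,z)$: nothing in it prevents $c(v,y)c(v,z)=0$ for all such triples.

## 9. From $D$ vertices $v$ to a positive proportion of $V$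

For each $v$ consider the set $W_v$ of those $y$ for which $c(v,y)$ is at least a small constant times $D^2/n$. The configuration count says that many pairs $yz$ of the shadow lie inside $W_v$ for some $v$. Suppose $V$ could be split into boundedly many classes with $W_v$ the same throughout a class. Then a pair $yz$ inside $W_v$ is inside $W_{v'}$ for *every* $v'$ in the class of $v$, and a class typically has order $n$ vertices, not $D$. This would be the missing factor $n/D$.

A bounded nonnegative kernel need not be close to one that is constant on boundedly many classes. Let $S$ be a symmetric $n\times n$ matrix with entries $\pm1$ and $S^2=nI$ (these exist for every power of $2$: tensor powers of $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$), let $J$ be the all-ones matrix, and $G=\frac1n(J+S)$, so $nG$ has entries in $\{0,2\}$. For a partition into $r$ parts, with averaging projection $E$, we have $(1-E)J=0$, and so $\|(1-E)G\|_{HS}^2=n^{-2}\operatorname{tr}((1-E)S^2)=1-r/n$, which is not small for bounded $r$.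

The way past this is not to ask that $G$ be close to its average. We encode closed 5-walks in a trace $F=\operatorname{tr}(GMG)$, where $M$ is the normalized adjacency matrix of the shadow and $G$ the normalized matrix of codegrees, truncated to be bounded. We ask only that averaging $G$ over the parts hardly changes this trace. Since the trace is $\sum_i\mu_i\|Gu_i\|^2$ over the eigenbasis of $M$, it is enough to make $Gu_i$ nearly constant on parts for the eigenvectors with $|\mu_i|\ge\delta$, provided there are boundedly many of them.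

That last proviso is a second obstacle. The obvious bound on the number of eigenvalues of size at least $\delta$ is $\|M\|_{HS}^2/\delta^2$. With $m_2$ edges, $\|M\|_{HS}^2=6m_2/D^2$, and for $m_2$ of order $m=Dn$ this has order $n/D$, unbounded when $m\ll n^2$. Instead we use $M^2$, the matrix of codegrees. If there are few pentagons, we can clean $H$ so that $M^2$ is a bounded kernel (Hilbert–Schmidt norm bounded) plus a matrix of small operator norm, and this forces boundedly many large eigenvalues.

The lower bound then needs two partitions, one refining the other. The coarse one controls which classes see a pair $yz$. The fine one, chosen after the number of parts of the coarse one is known, preserves the trace to the required accuracy. A pigeonhole argument along a long chain of partitions makes the two averages of $G$ agree up to a small error. The contradiction will be: few pentagons force $F=O(D/n)+$ small terms, while the argument gives $F$ at least a constant depending only on $C$.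

## 10. The constants, and Step 1: bounding the degrees

Fix $C\ge1$. With $D=m/n$ we have $m^6/n^7=D^6/n$, and the hypothesis $An^{3/2}\le m\le n^2/A$ says $D\ge A\sqrt n$ and $n\ge AD$. Hence $D\ge A$, $n\ge A$, $D^2/n\ge A^2$.

The constants, all depending only on $C$, are as follows; each is explained where it is used. Put
$$K=22(C+1),\qquad \zeta_\ell=2^{-\ell},\quad \theta_\ell=\frac{4^{-\ell}}{16},\quad \Lambda_\ell=\frac{40C}{\theta_\ell^2}\quad(\ell\ge1),\qquad \Lambda=\Lambda_1,$$
$$\eta=\frac1{152K^2},\qquad \gamma=\Big(\frac{\eta}{64\Lambda}\Big)^2,\qquad L=\Big\lceil\frac{\Lambda^2}\gamma\Big\rceil,\qquad \varphi(r)=\frac{\eta^3}{96Kr}.$$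
Put $\bar r_0=1$, and successively for $k=1,\dots,L$:

- $\delta_k=\varphi(\bar r_{k-1})/(4\Lambda^2)$;
- $\ell_k\ge1$ is the least integer with $14K2^{-\ell_k}\le\delta_k^2$;
- $R_k=4\Lambda_{\ell_k}^2/\delta_k^4$ and $\beta_k=\big(\delta_k\Lambda^2/(6KR_k)\big)^{1/2}$;
- $\bar r_k=\bar r_{k-1}\lceil2\Lambda/\beta_k+1\rceil^{R_k}$.

Let $\ell^*=\max_k\ell_k$. Choose $A\ge100$ so large that $A^2\theta_{\ell^*}\ge24$, $A\ge12\cdot2^{\ell^*}$ and
$$\frac{10C}{A}+\frac{6K\Lambda^2}{A}+\frac{360K^2\Lambda}{A}+\frac{1512K^3}{A^2}<\tfrac12\varphi(\bar r_L).\tag{1}$$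

Suppose for contradiction that $P:=P(H)\le CD^6/n$.

**Step 1: bounded degrees.** The purpose is to pass to a subsystem with at least half of the edges and all degrees $O(D)$. Let $X_0=\{v:\deg(v)\ge3KD\}$. Since $\sum_v\deg(v)=3m=3Dn$, we have $|X_0|\le n/K$.

**Claim 1.** At most $m/2$ edges meet $X_0$.

*Proof.* Suppose more do. For $y\in V$ let $w(y)$ be the number of edges $e\ni y$ with $(e\setminus\{y\})\cap X_0\ne\emptyset$. An edge with exactly one vertex in $X_0$ is counted for its two other vertices, and an edge with at least two vertices in $X_0$ is counted for all three. So $m\le\sum_yw(y)\le3m$, and by Cauchy–Schwarz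
$$W:=\sum_yw(y)(w(y)-1)\ \ge\ \frac{m^2}n-3m=D^2n-3Dn\ \ge\ \frac{D^2n}2,$$
using $D\ge6$.

To each $y$ and each ordered pair $(e,e')$ of distinct edges counted in $w(y)$, assign by a fixed rule a vertex $x\in(e\setminus\{y\})\cap X_0$, the vertex $z$ with $e=\{x,y,z\}$, and a vertex $v\in(e'\setminus\{y\})\cap X_0$. There are $W$ assignments. As $e\cap e'=\{y\}$, we have $v\notin e$. The vertex $y$ is a common neighbor of $v$ and $x$, and of $v$ and $z$. The triple $(y,e,e')$ is determined by $(v,x,y)$, since $e$ is the edge through $x,y$ and $e'$ the edge through $v,y$. It is likewise determined by $(v,z,y)$.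

Let $\tau_1=K^2W/(4n^2)$ and $\tau_2=KW/(4n^2)$. For given $(v,x)\in X_0^2$ there are at most $c(v,x)$ choices of $y$, so at most $\tau_1|X_0|^2\le W/4$ assignments have $c(v,x)<\tau_1$. For given $(v,z)\in X_0\times V$ there are at most $c(v,z)$ choices of $y$, so at most $\tau_2|X_0|n\le W/4$ assignments have $c(v,z)<\tau_2$. At least $W/2$ assignments remain. Also
$$\tau_1\ge\tau_2\ge\frac{KD^2}{8n}\ge\frac{KA^2}8\ge24 .$$
For each remaining assignment apply Lemma 1 to the edge $xyz$ with $y$ in the role of the lemma's $x$, and $x$ in the role of its $y$. This gives at least $\tau_1\tau_2/4$ pentagon tuples $(v,p,x,z,r)$. Different assignments give different tuples, since $y=t(x,z)$ and $(v,x,y)$ determines the assignment. Hence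
$$P\ \ge\ \frac1{10}\cdot\frac W2\cdot\frac{\tau_1\tau_2}4=\frac{K^3W^3}{1280\,n^4}\ \ge\ \frac{K^3}{10240}\cdot\frac{D^6}n\ >\ C\,\frac{D^6}n,$$
since $K^3=10648(C+1)^3$. This contradicts the assumption on $P$. $\square$

Let $H_1$ be the set of edges avoiding $X_0$, on the same vertex set $V$. It has at least $m/2$ edges and maximum degree less than $3KD$, so all its neighborhoods have size less than $6KD$. Let $\Gamma_1$ be its shadow, with neighborhoods $N_1$ and codegrees $c_1$.

## 11. Step 2: few configurations with a large codegree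

**Step 2: cleaning.** The purpose is to delete a few more edges so that pairs of very large codegree are rare, as seen from every remaining edge. We do this for a whole range of thresholds, because Step 3 needs finer thresholds for smaller eigenvalues.

For $1\le\ell\le\ell^*$ call a pair $v\ne y$ *$\ell$-high* if $c_1(v,y)>\Lambda_\ell D^2/n$ and *$\ell$-low* otherwise. For instance, in $L_t$ with its own codegrees in place of $c_1$, we have $D^2/n=t/27$, the codegrees are $27D^2/n$ and $54D^2/n$, and since $\Lambda_\ell\ge40\cdot64^2$ every pair is $\ell$-low.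

**Claim 2.** The number of pointed configurations $(v,x,y)$ of $H_1$ with $(v,y)$ $\ell$-high is at most $2\theta_\ell D^2n$.

*Proof.* Put $z=t(x,y)$. The pointed configuration is determined by $(v,z,x)$, as $y=t(x,z)$, and $x$ is a common neighbor of $v$ and $z$. So those with $c_1(v,z)<\theta_\ell D^2/n$ number at most $n^2\cdot\theta_\ell D^2/n=\theta_\ell D^2n$. For the others, $c_1(v,y)>\Lambda_\ell D^2/n\ge\theta_\ell D^2/n$ and $c_1(v,z)\ge\theta_\ell D^2/n$, and $\theta_\ell D^2/n\ge\theta_{\ell^*}A^2\ge24$. By Lemma 1 in $H_1$, each gives at least $\Lambda_\ell\theta_\ell D^4/(4n^2)$ pentagon tuples $(v,p,y,z,r)$. Different ones give different tuples because $x=t(y,z)$. There are at most $10P\le10CD^6/n$ pentagon tuples, so the number of these pointed configurations is at most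
$$\frac{10CD^6}n\cdot\frac{4n^2}{\Lambda_\ell\theta_\ell D^4}=\frac{40C}{\Lambda_\ell\theta_\ell}D^2n=\theta_\ell D^2n.\qquad\square$$

For every $\ell\le\ell^*$ delete from $H_1$ every edge containing an ordered pair $(x,y)$ for which more than $\zeta_\ell D$ vertices $v\in N_1(x)\setminus\{y,t(x,y)\}$ have $(v,y)$ $\ell$-high. By Claim 2 at most $2\theta_\ell D^2n/(\zeta_\ell D)=2^{-\ell}m/8$ ordered pairs are bad at level $\ell$, so at most that many edges are deleted at level $\ell$, and at most $m/8$ in all. The remaining system $H_2$ has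
$$m_2\ \ge\ \frac m2-\frac m8=\frac38m$$
edges. Let $\Gamma_2$ be its shadow, with neighborhoods $N_2$, degrees $\deg_2$ (in $H_2$) and codegrees $c_2\le c_1$. The words high and low keep referring to $c_1$. Let $\mathsf A$ be the adjacency matrix of $\Gamma_2$ and $M=\mathsf A/D$. The row sums of $M$ are at most $6K$, so $\|M\|\le6K$.

## 12. Step 3: boundedly many large eigenvalues

**Step 3: uniform compactness of $M$.** The purpose is to bound the number of eigenvalues of $M$ of absolute value at least $\delta_k$ by $R_k$, independently of $n$ and $m$.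

For $\ell\le\ell^*$ write $M^2=G^{(\ell)}+N^{(\ell)}$, where $G^{(\ell)}_{vy}=(M^2)_{vy}$ if $v\ne y$ is $\ell$-low and $G^{(\ell)}_{vy}=0$ otherwise. Both matrices are symmetric and entrywise nonnegative. For $v\ne y$ we have $(M^2)_{vy}=c_2(v,y)/D^2$. So the entries of $G^{(\ell)}$ are at most $\Lambda_\ell/n$, and $\|G^{(\ell)}\|_{HS}\le\Lambda_\ell$.

Now the row sum of $N^{(\ell)}$ at $y$. The diagonal entry is $|N_2(y)|/D^2\le6KD/D^2$. The rest is $D^{-2}$ times the number of pairs $(x,v)$ with $x\in N_2(y)$, $v\in N_2(x)\setminus\{y\}$ and $(v,y)$ $\ell$-high. For each of the at most $6KD$ vertices $x\in N_2(y)$, the vertex $v=t(x,y)$ contributes at most 1, and the others contribute at most $\zeta_\ell D$, because $N_2(x)\subseteq N_1(x)$ and the edge through $x,y$ was not deleted. So the row sum is at most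
$$D^{-2}\big(6KD+6KD(\zeta_\ell D+1)\big)=6K\zeta_\ell+\frac{12K}D\ \le\ 7K\zeta_\ell,$$
since $D\ge A\ge12\cdot2^{\ell^*}$. Hence $\|N^{(\ell)}\|\le7K\zeta_\ell$.

**Claim 3.** For each $k\le L$, $M$ has at most $R_k$ eigenvalues $\mu$ (with multiplicity) with $|\mu|\ge\delta_k$.

*Proof.* Let $u_1,\dots,u_R$ be orthonormal eigenvectors for all these eigenvalues and $\ell=\ell_k$. Since $\langle u_i,M^2u_i\rangle=\mu_i^2\ge\delta_k^2$ and $7K\zeta_\ell\le\delta_k^2/2$ by the choice of $\ell_k$, we get $\langle u_i,G^{(\ell)}u_i\rangle\ge\delta_k^2/2$. On the other hand $\sum_i\langle u_i,G^{(\ell)}u_i\rangle^2\le\sum_i\|G^{(\ell)}u_i\|^2\le\|G^{(\ell)}\|_{HS}^2\le\Lambda_\ell^2$. So $R\,\delta_k^4/4\le\Lambda_{\ell_k}^2$, that is, $R\le R_k$. $\square$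

From now on "low" and "high" mean 1-low and 1-high, $G:=G^{(1)}$ and $g(v,y):=nG_{vy}\in[0,\Lambda]$. So $\|G\|_{HS}\le\Lambda$. Put
$$F:=\operatorname{tr}(GMG)=\sum_{v,y,z}G_{vy}M_{yz}G_{zv}.$$

## 13. Step 4: few pentagons make the trace small

**Step 4: upper bound on $F$.** The purpose is to show that $F<\frac12\varphi(\bar r_L)$. The number $D^5F$ counts the closed walks $(v,p,y,z,r)$ in $\Gamma_2$ with $v\ne y$, $v\ne z$ and $(v,y),(v,z)$ low: indeed $D^2G_{vy}$ is the number of $p$, $DM_{yz}$ tells whether $y\sim z$, and $D^2G_{zv}$ is the number of $r$. Let $x=t(y,z)$ and $\lambda=\Lambda D^2/n$. Given $v,y,z$, there are at most $\lambda$ choices of $p$ and at most $\lambda$ of $r$.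

Pentagon tuples number at most $10P\le10CD^6/n$. By Lemma 1 in $H_2$, a walk that is not a pentagon tuple satisfies one of the following.

- $v=x$. There are at most $n\cdot6KD$ pairs $(y,z)$, and $v$ is determined. So at most $n\cdot6KD\cdot\lambda^2=6K\Lambda^2D^5/n$ walks.
- $v\ne x$ and $p\in B_1$. In each of the five cases $p$ is determined by $(v,y,z)$, and $v$ is a neighbor of a fixed one of $x,y,z$: if $p=x$ then $v\sim x$; if $p=z$ then $v\sim z$; if $p=t(v,w)$ with $w\in\{x,y,z\}$ then $v\sim w$. So there are at most $n(6KD)^2$ choices of $(v,p,y,z)$ per case, and then at most $\lambda$ of $r$. In total at most $5\cdot36K^2nD^2\cdot\lambda=180K^2\Lambda D^4$ walks.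
- $v\ne x$ and $r\in B_1'$. Likewise $r$ is determined by $(v,y,z)$, $v$ is adjacent to a fixed one of $x,y,z$, and there are at most $\lambda$ choices of $p$. At most $180K^2\Lambda D^4$ walks.
- $r\in B_2$. There are at most $n(6KD)^3$ walks $z,y,p,v$, and then at most 7 choices of $r$. At most $1512K^3nD^3$ walks.

Dividing by $D^5$ and using $D/n\le1/A$, $n\ge A$, $D\ge A$, $n/D^2\le1/A^2$ and (1),
$$F\ \le\ 10C\,\frac Dn+\frac{6K\Lambda^2}n+\frac{360K^2\Lambda}D+\frac{1512K^3n}{D^2}\ <\ \tfrac12\varphi(\bar r_L).\tag{2}$$

The first term is the one that needs $m\ll n^2$. By Section 5 the theorem fails for $m\ge cn^2$, so some use of this kind is unavoidable.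

## 14. Step 5: a chain of partitions that preserves the trace

**Step 5: nested partitions.** The purpose is to find partitions $\mathcal P_{k-1}$ and its refinement $\mathcal P_k$ such that averaging over $\mathcal P_k$ changes the trace by at most $\frac12\varphi(\bar r_{k-1})$, while the averages of $G$ over the two partitions nearly agree.

Let $\mathcal P_0=\{V\}$. Given $\mathcal P_{k-1}$ with at most $\bar r_{k-1}$ parts, let $u_i$ ($i\in J_k$) be orthonormal eigenvectors of $M$ for the eigenvalues $\mu_i$ with $|\mu_i|\ge\delta_k$. By Claim 3, $|J_k|\le R_k$. Since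
$$|(Gu_i)_v|\le\frac\Lambda n\|u_i\|_1\le\frac\Lambda n\sqrt n=\frac\Lambda{\sqrt n},$$
the function $\sqrt n\,Gu_i$ takes values in $[-\Lambda,\Lambda]$. Cut $[-\Lambda,\Lambda]$ into at most $\lceil2\Lambda/\beta_k+1\rceil$ intervals of length at most $\beta_k$, and split the parts of $\mathcal P_{k-1}$ according to the interval that contains $\sqrt n\,(Gu_i)_v$, for all $i\in J_k$. This refines $\mathcal P_{k-1}$ to a partition $\mathcal P_k$ with at most $\bar r_{k-1}\lceil2\Lambda/\beta_k+1\rceil^{|J_k|}\le\bar r_k$ parts, on each of which every $\sqrt n\,Gu_i$, $i\in J_k$, varies by at most $\beta_k$. With $E_k=E_{\mathcal P_k}$, each $(Gu_i)_v$ differs from its average over the part of $v$ by at most $\beta_k/\sqrt n$. So $\|(1-E_k)Gu_i\|^2\le n(\beta_k/\sqrt n)^2=\beta_k^2$.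

*The trace is preserved.* Let $F_k=\operatorname{tr}(E_kGMGE_k)$. For every $X$ and every orthogonal projection $E$, $\operatorname{tr}X=\operatorname{tr}(EXE)+\operatorname{tr}((1-E)X(1-E))$, by cyclicity of the trace and $E^2=E$. Extend the $u_i$, $i\in J_k$, to a full orthonormal eigenbasis of $M$ and insert $M=\sum_i\mu_iu_iu_i^{\mathsf T}$. Using $|\mu_i|<\delta_k$ for $i\notin J_k$ and $|\mu_i|\le6K$ always,
$$|F-F_k|=\Big|\sum_i\mu_i\|(1-E_k)Gu_i\|^2\Big|\le\delta_k\sum_{i\notin J_k}\|Gu_i\|^2+6KR_k\beta_k^2\le\delta_k\|G\|_{HS}^2+6KR_k\beta_k^2\le2\delta_k\Lambda^2.\tag{3}$$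
The last step is the choice of $\beta_k$. By the choice of $\delta_k$, the right side is $\frac12\varphi(\bar r_{k-1})$.

*The choice of $k$.* Since the partitions are nested, the operators $E_k-E_{k-1}$, $1\le k\le L$, are mutually orthogonal projections. So $\sum_{k=1}^L\|(E_k-E_{k-1})G\|_{HS}^2\le\|G\|_{HS}^2\le\Lambda^2$. As $L\ge\Lambda^2/\gamma$, we may fix $k\in\{1,\dots,L\}$ with
$$\|(E_k-E_{k-1})G\|_{HS}^2\le\gamma .$$

*Notation for this $k$.* Let $\mathcal P=\mathcal P_{k-1}$, with $r\le\bar r_{k-1}$ parts, and let $I(v)$ be the part of $\mathcal P$ containing $v$. For a part $I$ put $a_I(y)=|I|^{-1}\sum_{v\in I}g(v,y)$, and let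
$$g_0(v,y)=a_{I(v)}(y)=n(E_{k-1}G)_{vy},\qquad g'(v,y)=n(E_kG)_{vy}\ge0.$$
Then $\sum_{v,y}|g'-g_0|^2=n^2\|(E_k-E_{k-1})G\|_{HS}^2\le\gamma n^2$, and by Cauchy–Schwarz over the $n^2$ pairs,
$$\sum_{v,y}|g'(v,y)-g_0(v,y)|\le\sqrt\gamma\,n^2.\tag{4}$$

## 15. Step 6: one configuration is seen by a whole part

**Step 6: lower bound on $F_k$.** The purpose is to show $F_k\ge\varphi(\bar r_{k-1})$, which contradicts (2) and (3). We take the configurations of Section 8, discard the atypical ones, and use each remaining one to show that its pair $yz$ is seen by many $v'$.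

*Many low configurations.* Let $S$ be the set of configurations $(v,x,\{y,z\})$ of $H_2$ with both $(v,y)$ and $(v,z)$ low. The number of all configurations of $H_2$ is
$$\sum_x\deg_2(x)\,(2\deg_2(x)-2)\ \ge\ \frac{18m_2^2}n-6m_2\ \ge\ \frac{162}{64}D^2n-6Dn\ \ge\ D^2n,$$
by Cauchy–Schwarz with $\sum_x\deg_2(x)=3m_2$, then $\frac38m\le m_2\le m$ and $D\ge100$. A configuration outside $S$ yields a pointed configuration $(v,x,y)$ or $(v,x,z)$ of $H_1$ counted in Claim 2 with $\ell=1$, which determines it. So at most $2\theta_1D^2n=D^2n/32$ configurations are lost, and $|S|\ge D^2n/2$.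

*Elements of $S$ meeting a set of pairs.* For $T\subseteq V^2$, say that $(v,x,\{y,z\})$ meets $T$ if $(v,y)\in T$ or $(v,z)\in T$. The number of elements of $S$ meeting $T$ is at most
$$\sum_{(v,w)\in T,\ v\ne w\text{ low}}(\mathsf A^2)_{vw}=\frac{D^2}n\sum_{(v,w)\in T}g(v,w).\tag{5}$$
Indeed such an element contains a path $v\sim x\sim w$ with $w\in\{y,z\}$ and $(v,w)\in T$ low. There are $(\mathsf A^2)_{vw}$ such paths for given $(v,w)$, and $(v,x,w)$ determines the element, since $\{y,z\}=\{w,t(x,w)\}$.

*Discarding.* Discard the following elements of $S$.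

- Those meeting $T_1=\{(v,y):a_{I(v)}(y)<\eta\}$. Here $\sum_{T_1}g=\sum_I\sum_{y:\,a_I(y)<\eta}|I|\,a_I(y)\le\eta n^2$, so by (5) at most $\eta D^2n$ elements.
- Those meeting $T_2=\{(v,y):\sum_{v'\in I(v)}|g'(v',y)-a_{I(v)}(y)|>\frac\eta8|I(v)|\}$. Membership depends only on $(I(v),y)$, so summing over the pairs $(I,y)$ concerned and using (4), $\frac\eta8|T_2|\le\sqrt\gamma\,n^2$. As $g\le\Lambda$, (5) gives at most $\frac{8\Lambda\sqrt\gamma}\eta D^2n=\frac18D^2n$ elements.
- Those with $|I(v)|\le\eta n/r$. There are $r$ parts, so at most $\eta n$ such $v$, each in at most $6KD\cdot3KD$ elements ($x\in N_2(v)$, then an edge through $x$). At most $18K^2\eta D^2n$ elements.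

As $\eta+18K^2\eta\le19K^2\eta=\frac18$, at least $\big(\frac12-\frac18-\frac18\big)D^2n=D^2n/4$ elements remain. Each pair $\{y,z\}$ determines $x=t(y,z)$, and then there are at most $6KD$ choices of $v\in N_2(x)$. Hence at least $Dn/(24K)$ edges $\{y,z\}$ of $\Gamma_2$ occur in remaining elements.

*Each such pair is seen by many $v'$.* For such an edge take a remaining element $(v,x,\{y,z\})$ and put $I=I(v)$, so $|I|>\eta n/r$. We have $a_I(y)\ge\eta$ because $(v,y)\notin T_1$. A vertex $v'\in I$ with $g'(v',y)<\eta/2$ contributes more than $\eta/2$ to the sum $\sum_{v'\in I}|g'(v',y)-a_I(y)|$, which is at most $\frac\eta8|I|$ because $(v,y)\notin T_2$. So at most $|I|/4$ vertices $v'\in I$ have $g'(v',y)<\eta/2$. The same holds for $z$. So at least $|I|/2$ vertices $v'\in I$ have both values at least $\eta/2$, and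
$$\sum_{v'\in V}g'(v',y)\,g'(v',z)\ \ge\ \frac{|I|}2\cdot\frac{\eta^2}4\ \ge\ \frac{\eta^3n}{8r}.$$

*Conclusion.* Since $(GE_k)_{zv}=(E_kG)_{vz}$ and all terms are nonnegative, and each edge $\{y,z\}$ gives two ordered pairs,
$$F_k=\frac1{n^2}\sum_{(y,z)}M_{yz}\sum_vg'(v,y)g'(v,z)\ \ge\ \frac1{n^2}\cdot2\cdot\frac{Dn}{24K}\cdot\frac1D\cdot\frac{\eta^3n}{8r}=\frac{\eta^3}{96Kr}\ \ge\ \varphi(\bar r_{k-1}).$$
By (3), $F\ge\varphi(\bar r_{k-1})-2\delta_k\Lambda^2=\frac12\varphi(\bar r_{k-1})\ge\frac12\varphi(\bar r_L)$, as $\varphi$ is decreasing and $\bar r_{k-1}\le\bar r_L$. This contradicts (2) and proves Theorem 1. $\blacksquare$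

It is worth seeing why $\delta_k$ had to depend on $\bar r_{k-1}$. The lower bound for $F_k$ decays like $1/r$, where $r$ is the number of parts of the *coarse* partition, and the error (3) must be smaller than it. The error is controlled by the *fine* partition, which is built after the coarse one. This is also why infinitely many thresholds $\Lambda_\ell$ are made available in the list of constants, of which $\ell^*$ are used.

## 16. A 27-vertex system with negative spectrum: proof of Theorem 2

The number of closed 5-walks in a shadow is $\operatorname{tr}$ of the fifth power of its adjacency matrix. The fifth power is odd, so negative eigenvalues reduce it. We take a fixed system whose shadow has fewer closed 5-walks than the main term (degree)$^5$, amplify the gain by tensor powers, and blow up to reach the right $n$ and $m$.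

**The base system.** The purpose is to define a small system and compute its spectrum. Let $\mathcal Q$ have the 27 vertices $a_i,b_i$ ($1\le i\le6$) and $c_{ij}=c_{ji}$ ($1\le i<j\le6$), and the 45 edges

- $\{a_i,b_j,c_{ij}\}$ for $i\ne j$ (30 edges),
- $\{c_{ij},c_{kl},c_{mn}\}$ for the 15 perfect matchings $\{ij,kl,mn\}$ of $\{1,\dots,6\}$.

It is linear: any two of $a_i,b_j,c_{ij}$ determine the edge containing them, and two disjoint pairs $ij,kl$ determine the matching. Every vertex lies in exactly 5 edges: $a_i$ and $b_i$ in one for each of the 5 other indices, and $c_{ij}$ in $\{a_i,b_j,c_{ij}\}$, $\{a_j,b_i,c_{ij}\}$ and 3 matchings. The shadow relations are: $a_i\sim b_j$ iff $i\ne j$; $a_k\sim c_{ij}$ iff $k\in\{i,j\}$, and the same for $b_k$; $c_{ij}\sim c_{kl}$ iff $ij,kl$ are disjoint; and no two $a$'s and no two $b$'s are adjacent.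

**Claim 4.** For a vertex $u$ and an edge $e\not\ni u$ of $\mathcal Q$, exactly one vertex of $e$ is adjacent to $u$.

*Proof.* We go through the cases.

- $u=a_k$, $e=\{a_i,b_j,c_{ij}\}$, $k\ne i$: $a_k\not\sim a_i$; $a_k\sim b_j$ iff $k\ne j$; $a_k\sim c_{ij}$ iff $k=j$. The case $u=b_k$ is symmetric.
- $u=a_k$ or $b_k$, $e$ a matching: $u\sim c_{ij}$ iff $k\in\{i,j\}$, which holds for exactly one pair of the matching.
- $u=c_{kl}$, $e=\{a_i,b_j,c_{ij}\}$, $\{k,l\}\ne\{i,j\}$: $u\sim a_i$ iff $i\in\{k,l\}$; $u\sim b_j$ iff $j\in\{k,l\}$; $u\sim c_{ij}$ iff $\{i,j\}\cap\{k,l\}=\emptyset$. As $|\{i,j\}\cap\{k,l\}|\le1$, exactly one holds.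
- $u=c_{kl}$, $e$ a matching not containing $kl$: the pair $kl$ meets exactly two pairs of the matching, so exactly one is disjoint from it. $\square$

The shadow is 10-regular. Two adjacent vertices have exactly one common neighbor, the third vertex of their edge, since by Claim 4 a vertex outside the edge is adjacent to only one vertex of it. Two distinct nonadjacent vertices $u,w$ have exactly 5 common neighbors: each of the 5 edges through $w$ avoids $u$ and contains exactly one neighbor of $u$, which is not $w$, and these 5 vertices are distinct by linearity. So the adjacency matrix $\mathsf Q$ of the shadow satisfies, with $J$ the all-ones matrix,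
$$\mathsf Q^2=10I+\mathsf Q+5(J-I-\mathsf Q).$$
The graph is connected, because nonadjacent vertices have common neighbors, so $10$ is a simple eigenvalue, with the constant eigenvector. On its orthogonal complement $J$ vanishes, so the other eigenvalues satisfy $\theta^2+4\theta-5=0$, that is, $\theta\in\{1,-5\}$. If they have multiplicities $a$ and $b$, then $a+b=26$ and trace $0$ gives $10+a-5b=0$. So $b=6$ and $a=20$. (A check: $\operatorname{tr}\mathsf Q^3=1000+20-750=270=6\cdot45$, and indeed the triangles of the shadow are exactly the 45 edges of $\mathcal Q$.) Hence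
$$\operatorname{tr}\mathsf Q^5=10^5+20-6\cdot3125=81270.$$
Since $2.7\cdot0.8127^5<0.96<1$, we have $0.8127\le(10/27)^{0.2}$, and multiplying by $(10/27)^5=10^5/27^5$,
$$\frac{81270}{27^5}\ \le\ \Big(\frac{10}{27}\Big)^{5.2}.\tag{6}$$

**Tensor power.** The purpose is to make the density small while keeping (6). For $k\ge1$ let $\mathcal Q_k$ have vertex set $V(\mathcal Q)^k$, and edges $\{x,y,z\}$ such that $\{x_i,y_i,z_i\}$ is an edge of $\mathcal Q$ for every $i$. If $x,y$ lie in an edge, each $z_i=t(x_i,y_i)$ is determined, so $\mathcal Q_k$ is linear. Moreover $x\sim y$ iff $x_i\sim y_i$ for all $i$, so the shadow has adjacency matrix $\mathsf Q^{\otimes k}$, with $\operatorname{tr}\big((\mathsf Q^{\otimes k})^5\big)=81270^k$ closed 5-walks. Ordered edges of $\mathcal Q_k$ are $k$-tuples of ordered edges of $\mathcal Q$, of which there are $45\cdot6=270$. So $\mathcal Q_k$ has $270^k/6$ edges.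

**Blow-up.** The purpose is to adjust the number of vertices. For $t\ge1$ replace every vertex $x$ of $\mathcal Q_k$ by $(x,i)$, $i\in\mathbb Z_t$, and every edge $xyz$ by the $t^2$ edges $\{(x,i),(y,j),(z,l)\}$ with $i+j+l=0$. Two vertices $(x,i),(y,j)$ of a common edge have $x\sim y$, which determines $z$, and then $l=-i-j$. So the result is linear, with $27^kt$ vertices and $t^2\,270^k/6$ edges. A pentagon tuple projects to a closed 5-walk in the shadow of $\mathcal Q_k$, and a walk has $t^5$ lifts. So there are at most $t^5\,81270^k$ pentagons.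

**Choice of parameters.** The purpose is to reach the given $n$ and $m$. Let $f(n,m)$ be defined and $m\ge n^{1.7}$. If $m>n^2/64.8$, then $65m/n^2>1$ and $f\le n^5\le n^5(65m/n^2)^{5.2}$.

Now let $n^{1.7}\le m\le n^2/64.8$, so that $24m/n^2\le24/64.8=10/27$. Let $k\ge1$ be maximal with $(10/27)^k\ge24m/n^2$. By maximality
$$\Big(\frac{10}{27}\Big)^k<2.7\cdot\frac{24m}{n^2}=\frac{64.8\,m}{n^2}<\frac{65m}{n^2}.$$
Also $2.7^k\le n^2/(24m)\le n^{0.3}/24$. Since $27^3=19683<20589<2.7^{10}$, we get $27^k\le(2.7^k)^{10/3}\le n$.

Put $t=\lfloor n/27^k\rfloor$. As $n/27^k\ge1$, $t\ge n/(2\cdot27^k)$. Take the blow-up with these $k,t$ and add isolated vertices to reach $n$ vertices. The number of edges is at least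
$$\frac{n^2}{4\cdot27^{2k}}\cdot\frac{270^k}6=\frac{n^2}{24}\Big(\frac{10}{27}\Big)^k\ \ge\ m .$$
Keep any $m$ of them, which can only lower the number of pentagons. Since $27^kt\le n$, by (6) the number of pentagons is at most
$$n^5\Big(\frac{81270}{27^5}\Big)^k\ \le\ n^5\Big(\frac{10}{27}\Big)^{5.2k}\ \le\ n^5\Big(\frac{65m}{n^2}\Big)^{5.2}.$$
So $C_0=65^{5.2}$ works. $\blacksquare$
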